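
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{The twelve reducts of the random bipartite graph}


\begin{abstract}
The random bipartite graph $\Gamma$ is the countable bipartite graph with two infinite, named sides in which every finite pattern of edges and non-edges to one side is realized by a vertex of the other. We show that exactly twelve closed permutation groups lie between $\mathrm{Aut}(\Gamma)$ and the full symmetric group. Equivalently, $\Gamma$ has exactly twelve reducts up to interdefinability, hence only finitely many. Six of the groups fix the sides, five preserve the partition into sides but may interchange them, and the last is the full symmetric group. Each of the twelve reducts can be given by relations of arity at most four. The proof uses only the extension property, the homogeneity and the uniqueness of $\Gamma$.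
\end{abstract}

\section{The question and the answer}

\subsection*{The graph}
Let $R_l$ and $R_r$ be disjoint countably infinite sets. Join each point of $R_l$ to each point of $R_r$ by an edge according to independent tosses of a fair coin, and put no edges inside $R_l$ or inside $R_r$. Write $P_1(a,b)$ if $a\in R_l$ and $b\in R_r$ are joined, and $P_2(a,b)$ if they are not. With probability one the following \emph{extension property} $\Theta_n$ holds for every $n\in\mathbb N$:
\begin{itemize}
\item[(a)] for any two disjoint subsets $X_{l1},X_{l2}\subseteq R_l$ of size at most $n$ there is $v\in R_r$ with $P_i(x,v)$ for all $x\in X_{li}$, $i=1,2$;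
\item[(b)] for any two disjoint subsets $X_{r1},X_{r2}\subseteq R_r$ of size at most $n$ there is $w\in R_l$ with $P_i(w,x)$ for all $x\in X_{ri}$, $i=1,2$.
\end{itemize}
Indeed, for a given pair $(X_{l1},X_{l2})$ every $v\in R_r$ succeeds independently with the same positive probability, and there are only countably many pairs; (b) is similar. The conditions $\Theta_n$ determine the outcome up to isomorphism (Lemma~\ref{lem:bf}). It is called the \emph{random bipartite graph} $\Gamma$. We regard it as a structure in the language with unary predicates $R_l,R_r$ and binary relations $P_1,P_2$; the relations $P_1,P_2$ are complementary on $R_l\times R_r$ and hold nowhere else. In particular the two sides carry names.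

\subsection*{The question}
A \emph{reduct} of $\Gamma$ is a relational structure on the same underlying set, each of whose relations is $\emptyset$-definable in $\Gamma$. Two reducts are \emph{interdefinable} if each relation of either one is $\emptyset$-definable in the other; we do not distinguish them. So a reduct is a way of forgetting part of the structure of $\Gamma$. Forgetting structure enlarges the automorphism group. Let $\mathrm{Sym}(\Gamma)$ be the group of all permutations of the underlying set, with the topology of pointwise convergence. A subgroup $G$ is closed in this topology if and only if it contains every permutation $h$ with the following property: for every finite set $F$ some $g\in G$ agrees with $h$ on $F$. Sending a reduct to its automorphism group is a bijection from reducts up to interdefinability to closed groups $G$ with $\mathrm{Aut}(\Gamma)\le G\le \mathrm{Sym}(\Gamma)$ (we recall the reason at the end of Section~\ref{sec:facts}). We answer the following question, taken from \cite{Lu}: \emph{are there only finitely many such groups?}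

\subsection*{What one expects}
Write $A=R_l$ and $B=R_r$. A \emph{cross pair} is a pair $x,y$ of vertices on different sides. For a cross pair let $E(x,y)=E(y,x)\in\mathbb F_2=\{0,1\}$ be $1$ for an edge and $0$ for a non-edge. The letters $a,a',\dots$ denote elements of $A$ and $b,b',\dots$ elements of $B$, unless we say otherwise. There are several obvious ways to lose information.
\begin{itemize}
\item Forget which of $P_1,P_2$ stands for edges. Then all cross pairs may be complemented at once.
\item Remember only whether $a$ and $a'$ agree at $b$, that is, whether $E(a,b)=E(a',b)$. Then one may \emph{switch} at any $b$: exchange edges and non-edges at this vertex. Or do the same with the sides interchanged.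
\item For $a\ne a'$ and $b\neq b'$ remember only the \emph{parity}
\[
\pi(a,a';b,b')=E(a,b)+E(a',b)+E(a,b')+E(a',b')\in\mathbb F_2 .
\]
Then one may switch at vertices of both sides.
\item Forget the edges and remember only the sides.
\item Forget the names of the sides and keep only the partition $\{A,B\}$.
\item Forget everything.
\end{itemize}
One would guess that the compatible combinations of these are all there is. This is true, and it remains to see which combinations are compatible. Interchanging the sides exchanges the two kinds of one-sided switching, so a group that interchanges the sides cannot allow just one of them. On the other hand there are \emph{two} ways to add an interchange of the sides to $\mathrm{Aut}(\Gamma)$, one that preserves edges and one that complements them.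

To state the result, let $W$ be the group of permutations preserving the partition $\{A,B\}$, and let $W^+=\mathrm{Sym}(A)\times\mathrm{Sym}(B)$, a subgroup of index $2$ in $W$. For $g\in W$ and a cross pair $x,y$ put
\[
f_g(x,y)=E(gx,gy)+E(x,y)\in\mathbb F_2 .
\]
Thus $f_g$ records on which cross pairs $g$ exchanges edges and non-edges. Let $\sim$ denote the relation ``on the same side''.

\begin{table}[ht]
\centering
\small
\setlength{\tabcolsep}{4pt}
\renewcommand{\arraystretch}{1.15}
\begin{tabular}{lll}
group & elements & reduct\\ \hline
$G_1=\mathrm{Aut}(\Gamma)$ & $g\in W^+$, $f_g=0$ & $\Gamma$\\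
$G_2$ & $g\in W^+$, $f_g$ constant & sides; $E(a,b)=E(a',b')$\\
$G_3=S_A$ & $g\in W^+$, $f_g(a,b)$ depends only on $a$ & sides; $E(a,b)=E(a,b')$\\
$G_4=S_B$ & $g\in W^+$, $f_g(a,b)$ depends only on $b$ & sides; $E(a,b)=E(a',b)$\\
$G_5=S_{AB}$ & $g\in W^+$, $f_g(a,b)=\varphi(a)+\psi(b)$ & sides; $\pi(a,a';b,b')=0$\\
$G_6=W^+$ & all $g\in W^+$ & sides\\
$G_7$ & $g\in W$, $f_g=0$ & $\sim$; the symmetric edge relation\\
$G_8$ & $g\in W$, $f_g=0$ if $g\in W^+$, else $f_g=1$ & $\sim$; the bipartite tournament $\to$\\
$G_9$ & $g\in W$, $f_g$ constant & $\sim$; $x\sim y\not\sim z$, $E(x,z)=E(y,z)$\\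
$G_{10}$ & $g\in W$, $f_g(a,b)=\varphi(a)+\psi(b)$ & $\sim$; $x\sim x'\not\sim y\sim y'$, $\pi(x,x';y,y')=0$\\
$G_{11}=W$ & all $g\in W$ & $\sim$\\
$G_{12}=\mathrm{Sym}(\Gamma)$ & all permutations & equality only
\end{tabular}
\caption{The twelve groups and reducts of $\Gamma$ having them as automorphism groups. ``Sides'' means that $A$ and $B$ are named; $\varphi:A\to\mathbb F_2$ and $\psi:B\to\mathbb F_2$ are arbitrary functions depending on $g$; $x\to y$ means ($x\in A$, $y\in B$, $E(x,y)=1$) or ($x\in B$, $y\in A$, $E(x,y)=0$). In the reduct column the formula for $\pi$ is also used when the first two or the last two arguments coincide (it then gives $0$), and when the first two lie in $B$ and the last two in $A$.}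
\label{tab}
\end{table}

\begin{theorem}\label{thm:main}
There are exactly twelve closed subgroups of\/ $\mathrm{Sym}(\Gamma)$ containing $\mathrm{Aut}(\Gamma)$, namely the groups $G_1,\dots,G_{12}$ of Table~\ref{tab}. Hence $\Gamma$ has only finitely many reducts up to interdefinability, namely twelve.
\end{theorem}

\begin{corollary}\label{cor:arity}
Every reduct of $\Gamma$ is interdefinable with one of those in the last column of Table~\ref{tab}, and hence with one whose relations have arity at most $4$. A reduct in which the partition $\{R_l,R_r\}$ is not invariant is interdefinable with a pure set.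
\end{corollary}

\begin{remark}
Closedness cannot be dropped. Let $N$ be the normal subgroup of $\mathrm{Sym}(\Gamma)$ of permutations moving only finitely many points. The group $\mathrm{Aut}(\Gamma)N$ is not contained in $W$, since $N$ contains a transposition exchanging a vertex of $A$ with one of $B$. It is not $\mathrm{Sym}(\Gamma)$ either, since its elements move only finitely many points of $A$ into $B$. So it is not in the list.
\end{remark}

\subsection*{Plan}
Sections~\ref{sec:facts} and~\ref{sec:twelve} collect the needed facts and verify the list. Then let $G$ be a closed group containing $\mathrm{Aut}(\Gamma)$. If $G\not\le W$, Section~\ref{sec:notW} shows that $G=\mathrm{Sym}(\Gamma)$, by pushing the vertices of a given tuple one after another into one side. The heart of the paper is the case $G\le W^+$ (Sections~\ref{sec:transp}--\ref{sec:flex}). There we fix a finite set $Y$ of vertices on one side and ask which transpositions of the \emph{other} side can be imitated by elements of $G$ fixing $Y$. Either answer is useful: transpositions that can be imitated provide elements of $G$, and those that cannot provide relations preserved by $G$. The case $G\le W$, $G\not\le W^+$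 follows in Section~\ref{sec:swap}.

\section{Facts about the random bipartite graph}\label{sec:facts}

All tuples in this paper have distinct entries, except in the last paragraph of this section. For a group $G$ of permutations and a set $Y$ of vertices, $G_{(Y)}$ is the pointwise stabilizer of $Y$ in $G$. A \emph{bipartite structure} is a structure in the language of $\Gamma$ whose underlying set is the disjoint union of two named sides $A',B'$ and in which $P_1,P_2$ are complementary on $A'\times B'$ and hold nowhere else. It is given by its function $E$ on cross pairs. A \emph{partial isomorphism} between bipartite structures is a side- and $E$-preserving bijection between finite subsets.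

\begin{lemma}\label{lem:inf}
Let a bipartite structure with two infinite sides $A',B'$ satisfy all $\Theta_n$. For every finite $Y\subseteq B'$ and every $e:Y\to\mathbb F_2$ there are infinitely many $w\in A'$ with $E(w,y)=e(y)$ for all $y\in Y$. The same holds with the sides interchanged.
\end{lemma}
\begin{proof}
Suppose that $w_1,\dots,w_k$ are all such $w$. Choose distinct $y_1,\dots,y_k\in B'\setminus Y$ and require in addition $E(w,y_i)=1+E(w_i,y_i)$ for $i\le k$. By the extension property there is a $w\in A'$ meeting all requirements. It differs from every $w_i$, a contradiction. The other side is treated in the same way.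
\end{proof}

\begin{lemma}\label{lem:bf}
Let $\Gamma_1,\Gamma_2$ be countable bipartite structures with infinite sides satisfying all $\Theta_n$. Every partial isomorphism from $\Gamma_1$ to $\Gamma_2$ extends to an isomorphism $\Gamma_1\to\Gamma_2$.
\end{lemma}
\begin{proof}
To add a new vertex $x$ of $\Gamma_1$ to the domain of a partial isomorphism $p$, we need an image outside the range of $p$, on the same side as $x$, with prescribed values of $E$ to finitely many vertices of the opposite side. Lemma~\ref{lem:inf} provides it. By the same argument for $p^{-1}$ we can add a vertex of $\Gamma_2$ to the range. Alternate between the two, running through enumerations of both structures.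
\end{proof}

With $\Gamma_1=\Gamma_2=\Gamma$ this is the \emph{homogeneity} of $\Gamma$: every partial isomorphism of $\Gamma$ extends to an element of $\mathrm{Aut}(\Gamma)$. In particular every bijection between finite subsets of $A$ (or of $B$) extends, since no cross pairs are involved. Starting from the empty map we obtain uniqueness, and with it the following permutations.

\begin{lemma}\label{lem:perms}
There are
\begin{itemize}
\item a permutation $\rho$ interchanging $A$ and $B$ with $f_\rho=0$;
\item a permutation $\kappa\in W^+$ with $f_\kappa=1$;
\item for each vertex $c$ a permutation $\sigma_c\in W^+$ such that $f_{\sigma_c}(x,y)=1$ if $c\in\{x,y\}$ and $f_{\sigma_c}(x,y)=0$ otherwise.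
\end{itemize}
\end{lemma}
\begin{proof}
Interchange the names of the two sides in $\Gamma$, or replace $E$ by $E+1$, or change $E$ exactly at the cross pairs containing $c$. In each case we show that the new structure satisfies all $\Theta_n$; then an isomorphism from the new structure to $\Gamma$ is the required permutation. The first two cases are immediate. In the third case let a condition as in (a) or (b) be given. If $c$ is one of the prescribed vertices, then a witness for $\Gamma$ for the condition in which $c$ has been moved from its prescribed set to the other one is a witness for the new structure. (Taking $n$ larger if necessary, we need not care about the sizes of the sets.) If not, a witness $\ne c$ for $\Gamma$ is a witness for the new structure, and it exists by Lemma~\ref{lem:inf}.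
\end{proof}

\begin{remark}[Symmetry]\label{rem:sym}
The permutation $\rho$ normalizes $\mathrm{Aut}(\Gamma)$. Hence $G\mapsto\rho G\rho^{-1}$ maps closed groups containing $\mathrm{Aut}(\Gamma)$ to closed groups containing $\mathrm{Aut}(\Gamma)$; it preserves $W$, $W^+$ and $\mathrm{Sym}(\Gamma)$, and it interchanges the roles of $A$ and $B$. When we argue ``by symmetry'', we apply to $\rho G\rho^{-1}$ the statement already proved.
\end{remark}

\paragraph{Reducts and closed groups.} In this paragraph tuples may have repeated entries. By homogeneity the $\mathrm{Aut}(\Gamma)$-orbit of a tuple is determined by which of its entries coincide, by the sides of the entries and by the values of $E$ on its cross pairs. So for each $n$ there are finitely many orbits of $n$-tuples, each definable by a quantifier-free formula. Hence there are only finitely many $\mathrm{Aut}(\Gamma)$-invariant $n$-ary relations, and they are exactly the $n$-ary relations that are $\emptyset$-definable in $\Gamma$.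

If $G\ge\mathrm{Aut}(\Gamma)$ is closed, then the structure whose relations are the $G$-orbits on tuples is therefore a reduct, and its automorphism group is $G$ because $G$ is closed. Conversely, the automorphism group of a reduct $M$ is closed and contains $\mathrm{Aut}(\Gamma)$. Interdefinable reducts clearly have the same automorphism group. It remains to see that reducts with the same automorphism group are interdefinable, and for this it suffices to show that every $\mathrm{Aut}(M)$-invariant relation is $\emptyset$-definable in $M$. For each $n$ the formulas of $M$ in $n$ variables define only finitely many relations, since these relations are $\emptyset$-definable in $\Gamma$. So for every $n$-tuple $\bar s$ the set of $n$-tuples satisfying in $M$ the same formulas as $\bar s$ is defined in $M$ by a single formula $\theta_{\bar s}$. Let $\bar t$ be in this set and let $x$ be a vertex. The formula $\exists z\,\theta_{\bar sx}(\cdot,z)$ holds at $\bar s$ and hence at $\bar t$; so there is a vertex $y$ such that $\bar sx$ and $\bar ty$ satisfy the same formulas. Going back and forth, we obtain an automorphism of $M$ mapping $\bar s$ to $\bar t$. Thus $\theta_{\bar s}$ defines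 the $\mathrm{Aut}(M)$-orbit of $\bar s$. An $\mathrm{Aut}(M)$-invariant relation is a union of such orbits, and there are only finitely many of them, since $\mathrm{Aut}(M)\ge\mathrm{Aut}(\Gamma)$. So it is $\emptyset$-definable in $M$.

\section{The twelve groups}\label{sec:twelve}

Inserting $E(gx,gy)$ twice in the definition of $f_{hg}$ gives, for $g,h\in W$,
\begin{equation}\label{eq:cocycle}
f_{hg}(x,y)=f_g(x,y)+f_h(gx,gy).
\end{equation}
Since $f_\rho=f_{\rho^{-1}}=0$, it follows that
\begin{equation}\label{eq:conj}
f_{\rho g\rho^{-1}}(x,y)=f_g(\rho^{-1}x,\rho^{-1}y)\qquad(g\in W).
\end{equation}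

\begin{proposition}\label{prop:twelve}
$G_1,\dots,G_{12}$ are pairwise distinct closed groups containing $\mathrm{Aut}(\Gamma)$, and each is the automorphism group of the reduct next to it in Table~\ref{tab}. Conjugation by $\rho$ exchanges $G_3=S_A$ and $G_4=S_B$ and fixes every other $G_i$.
\end{proposition}
\begin{proof}
\emph{Automorphism groups.} The relations in the last column of the table are $\emptyset$-definable in $\Gamma$, so the structures there are reducts. Their automorphism groups are closed groups containing $\mathrm{Aut}(\Gamma)$. So we only have to check that these automorphism groups are the sets $G_i$. A permutation preserves the named sides iff it is in $W^+$, and it preserves $\sim$ iff it is in $W$. This settles $G_6$, $G_{11}$ and, trivially, $G_{12}$. For $g$ in $W^+$, respectively $W$, the conditions on $f_g$ say exactly that $g$ preserves the remaining relation: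
\begin{itemize}
\item $f_g=0$ iff $g$ preserves edges and non-edges. This settles $G_1$ and $G_7$.
\item $f_g$ is constant iff $f_g(a,b)=f_g(a',b')$ always, i.e.\ iff $g$ preserves ``$E(a,b)=E(a',b')$''. In the same way $f_g$ depends only on $a$ iff $g$ preserves ``$E(a,b)=E(a,b')$'', and only on $b$ iff $g$ preserves ``$E(a,b)=E(a',b)$''. This settles $G_2,G_3,G_4$.
\item $f_g=\varphi+\psi$ for some $\varphi,\psi$ iff $f_g(a,b)+f_g(a',b)+f_g(a,b')+f_g(a',b')=0$ always (for the converse fix $a'=a_0$ and $b'=b_0$), i.e.\ iff $g$ preserves parity. This settles $G_5$ and $G_{10}$.
\item For $G_8$: an element $g\in W^+$ preserves $\to$ iff $f_g=0$. If $g\in W\setminus W^+$, then $a\to b$ iff $E(a,b)=1$, while $ga\to gb$ iff $E(ga,gb)=0$; so $g$ preserves $a\to b$ for all $a,b$ iff $f_g=1$, and the same condition says that it preserves $b\to a$.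
\item For $G_9$: $g\in W$ preserves the ternary relation iff $f_g(x,z)=f_g(y,z)$ whenever $x\sim y\not\sim z$, i.e.\ iff $f_g(a,b)$ depends neither on $a$ nor on $b$.
\end{itemize}

\emph{Conjugation.} Since $\rho^{-1}$ interchanges the sides, \eqref{eq:conj} shows that $f_{\rho g\rho^{-1}}(a,b)$ depends only on $b$ iff $f_g(a,b)$ depends only on $a$, and vice versa; so $S_A$ and $S_B$ are exchanged. The other conditions are symmetric in the two sides.

\emph{Distinctness.} We have $\kappa\in G_2\setminus G_1$, and for $a\in A$, $b\in B$ we have $\sigma_a\in G_3\setminus G_4$ and $\sigma_b\in G_4\setminus G_3$. Hence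
\[
G_1\subsetneq G_2=G_3\cap G_4\subsetneq G_3,\,G_4\subsetneq G_5,\qquad G_3\neq G_4 .
\]
Next, $G_5\ne G_6$: let $g=(a\,a')$ be a transposition of two vertices of $A$, let $a''\in A\setminus\{a,a'\}$, and choose $y,y'\in B$ such that $a,a'$ agree at $y$ and disagree at $y'$. Then $g$ changes $\pi(a,a'';y,y')$ into $\pi(a',a'';y,y')=\pi(a,a'';y,y')+\pi(a,a';y,y')=\pi(a,a'';y,y')+1$. The groups $G_7,\dots,G_{11}$ contain elements interchanging the sides, namely $\rho$, respectively $\rho\kappa\in G_8$, and they meet $W^+$ in $G_1,G_1,G_2,G_5,G_6$ respectively. Finally $\rho\in G_7\setminus G_8$, and $W\neq\mathrm{Sym}(\Gamma)$.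
\end{proof}

We shall twice conclude that a group contains all of $S_B$ or $S_{AB}$. The next lemma says that only the functions $f_g$ matter for this.

\begin{lemma}\label{lem:agree}
Let $G\ge\mathrm{Aut}(\Gamma)$ be closed and $h\in W^+$. Suppose that for all finite $X\subseteq A$, $Y\subseteq B$ there is $g\in G\cap W^+$ with $f_g=f_h$ on $X\times Y$. Then $h\in G$.
\end{lemma}
\begin{proof}
For such $g$, the map $hg^{-1}:g(X\cup Y)\to h(X\cup Y)$ preserves sides, and $E(hx,hy)=E(x,y)+f_h(x,y)=E(gx,gy)$ for $x\in X$, $y\in Y$. So it is a partial isomorphism and extends to some $\alpha\in\mathrm{Aut}(\Gamma)$. Then $\alpha g\in G$ agrees with $h$ on $X\cup Y$. As $G$ is closed, $h\in G$.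
\end{proof}

\section{Groups that break the partition}\label{sec:notW}

\begin{proposition}\label{prop:notW}
Let $G\ge\mathrm{Aut}(\Gamma)$ be closed with $G\not\le W$. Then $G=\mathrm{Sym}(\Gamma)$.
\end{proposition}

Call two tuples of the same length \emph{$G$-equivalent} if some element of $G$ maps one to the other. This is an equivalence relation, and it is inherited by corresponding subtuples.

\begin{example}\label{ex:uv}
Suppose that $G$ contains a transposition $(u\,v)$ with $u\in A$, $v\in B$. Given a tuple with an entry $a\in A$, choose by Lemma~\ref{lem:inf} and homogeneity an automorphism that maps $a$ to $u$ and no entry to $v$, and then apply $(u\,v)$. The entry $a$ is now at $v\in B$, and no other entry has changed sides. Repeating this, we see that every tuple is $G$-equivalent to a tuple in $B$. All tuples of the same length in $B$ are $G$-equivalent by homogeneity, so any two tuples of equal length are, and $G=\mathrm{Sym}(\Gamma)$ because $G$ is closed.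
\end{example}

In general an element $g\in G\setminus W$ may scatter both sides wildly. We look for a part of $\Gamma$, still rich enough to contain copies of all finite configurations, on which $g$ behaves in an orderly way except for one vertex, as $(u\,v)$ does. First we state what has to be achieved.

\begin{lemma}\label{lem:oneside}
If every tuple is $G$-equivalent to a tuple lying in a single side, then $G=\mathrm{Sym}(\Gamma)$.
\end{lemma}
\begin{proof}
Suppose that $\bar t_1$ is not $G$-equivalent to a tuple in $A$ and that $\bar t_2$ is not $G$-equivalent to a tuple in $B$. A tuple enumerating the union of their entries is $G$-equivalent to a tuple in $A$ or in $B$; passing to subtuples gives a contradiction. So there is one side such that every tuple is $G$-equivalent to a tuple in this side. By homogeneity all tuples of the same length in this side are $G$-equivalent. Hence all tuples of the same length are, and $G=\mathrm{Sym}(\Gamma)$ because $G$ is closed.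
\end{proof}

Take $g\in G\setminus W$. Some two vertices on the same side have $g$-images on different sides. Otherwise $g(A)$ and $g(B)$ would each lie in one side; as $g$ is onto, they would be the two sides, and $g\in W$. By symmetry (replacing $G$ and $g$ by $\rho G\rho^{-1}$ and $\rho g\rho^{-1}$ if necessary) we may assume that these are vertices $u,u'\in A$. Color each vertex $x$ by the side containing $g(x)$; so $u$ and $u'$ have different colors.

We shall find a rich set $A^*\subseteq A$ of a single color. We cannot choose this color, but whichever it is, one of $u,u'$ has the other color, and this is the exceptional vertex we need. To be able to put any vertex of a configuration in its place, we must control the values of $E$ at $u$ and $u'$. For $\epsilon\in\mathbb F_2^2$ let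
\[
B_\epsilon=\{b\in B:(E(u,b),E(u',b))=\epsilon\}.
\]
Say that $v\in B$ \emph{fits} a pair $(X_1,X_2)$ of disjoint finite subsets of $A$ if $E(x,v)=1$ for $x\in X_1$ and $E(x,v)=0$ for $x\in X_2$; define in the same way when $w\in A$ fits a pair $(Y_1,Y_2)$ of disjoint finite subsets of $B$.

\begin{lemma}\label{lem:mono}
There are monochromatic sets $A^*\subseteq A\setminus\{u,u'\}$ and $B^*_\epsilon\subseteq B_\epsilon$ ($\epsilon\in\mathbb F_2^2$) such that
\begin{itemize}
\item[$(\alpha_\epsilon)$] for all finite disjoint $X_1,X_2\subseteq A^*$ infinitely many $v\in B^*_\epsilon$ fit $(X_1,X_2)$, for each $\epsilon\in\mathbb F_2^2$;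
\item[$(\beta)$] for all finite disjoint $Y_1,Y_2\subseteq\bigcup_\epsilon B^*_\epsilon$ infinitely many $w\in A^*$ fit $(Y_1,Y_2)$.
\end{itemize}
\end{lemma}
\begin{proof}
By Lemma~\ref{lem:inf} the sets $A\setminus\{u,u'\}$ and $B_\epsilon$ have all the properties $(\alpha_\epsilon)$ and $(\beta)$. We shrink them in five steps, making one of the five sets monochromatic at each step, and keep the properties throughout. Two remarks help. Deleting finitely many vertices from any of the sets preserves all the properties, because they ask for infinitely many witnesses. Replacing one of the sets by a subset preserves each property for which this set supplies only the prescribed vertices $X_i$ or $Y_i$ and not the witnesses. Fix one of the two colors and call it red.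

\emph{The set in $A$.} Let $A^0=A\setminus\{u,u'\}$. If $(\beta)$ holds with witnesses in the red part of $A^0$, keep the red part. Otherwise there are finite disjoint $Y_1,Y_2\subseteq\bigcup_\epsilon B_\epsilon$ such that only finitely many red $w\in A^0$ fit $(Y_1,Y_2)$. Replace $A^0$ by the set of non-red $w\in A^0$ that fit $(Y_1,Y_2)$, and delete $Y_1\cup Y_2$ from the sets $B_\epsilon$. Then $(\beta)$ holds: for finite disjoint $Z_1,Z_2$ in the union of the new sets, infinitely many $w\in A^0$ fit $(Y_1\cup Z_1,Y_2\cup Z_2)$, and all but finitely many of these are non-red. In both cases the $(\alpha_\epsilon)$ persist by the two remarks.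

\emph{The sets in $B$, one $\epsilon$ at a time.} If $(\alpha_\epsilon)$ holds with witnesses in the red part of the current set $B_\epsilon$, keep the red part. Otherwise there are finite disjoint $X_1,X_2$ in the current subset of $A$ such that only finitely many red $v$ in the current $B_\epsilon$ fit $(X_1,X_2)$. Replace $B_\epsilon$ by the set of its non-red elements that fit $(X_1,X_2)$, and delete $X_1\cup X_2$ from the subset of $A$. For finite disjoint $Z_1,Z_2$ in the new subset of $A$, infinitely many $v$ in the old set fit $(X_1\cup Z_1,X_2\cup Z_2)$, all but finitely many of them non-red; so $(\alpha_\epsilon)$ holds. Again $(\beta)$ and the other $(\alpha_{\epsilon'})$ persist by the two remarks.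
\end{proof}

\begin{lemma}\label{lem:place}
Let $\bar t$ be a tuple.
\begin{itemize}
\item[(i)] For every $\epsilon$ there is $\alpha\in\mathrm{Aut}(\Gamma)$ mapping the entries of $\bar t$ in $A$ into $A^*$ and those in $B$ into $B^*_\epsilon$.
\item[(ii)] For every $c\in\{u,u'\}$ and every entry $a\in A$ of $\bar t$ there is $\alpha\in\mathrm{Aut}(\Gamma)$ with $\alpha(a)=c$ mapping the other entries in $A$ into $A^*$ and all entries in $B$ into $\bigcup_\epsilon B^*_\epsilon$.
\end{itemize}
\end{lemma}
\begin{proof}
(ii) Send $a$ to $c$ and choose the images of the other entries one at a time. For an entry $y\in B$ choose $\epsilon$ such that its coordinate belonging to $c$ is $E(a,y)$; by $(\alpha_\epsilon)$ there is a $v\in B^*_\epsilon$, not yet used, with the required values of $E$ to the images in $A^*$ chosen so far. Its value to $c$ is $E(a,y)$ automatically, since $v\in B_\epsilon$. For an entry $x\in A$, $x\neq a$, property $(\beta)$ provides an unused $w\in A^*$ with the required values to the images in $\bigcup_\epsilon B^*_\epsilon$ chosen so far. The resulting map is a partial isomorphism; extend it by homogeneity. For (i) choose all images one at a time in the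 same way, using only $(\beta)$ and the given $(\alpha_\epsilon)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:notW}]
Let $s_A,s_\epsilon\in\{A,B\}$ be the sides containing $g(A^*)$ and $g(B^*_\epsilon)$.

If $s_\epsilon=s_A$ for some $\epsilon$, then, with $\alpha$ from Lemma~\ref{lem:place}(i), every tuple $\bar t$ is $G$-equivalent to the tuple $g\alpha\bar t$, which lies in a single side. By Lemma~\ref{lem:oneside} $G=\mathrm{Sym}(\Gamma)$.

Otherwise every $s_\epsilon$ is the side opposite to $s_A$. Let $c\in\{u,u'\}$ be the vertex with $g(c)\notin s_A$. Let $\bar t$ have $n\ge1$ entries in $A$ and $m$ in $B$, choose an entry $a\in A$, and let $\alpha$ be as in Lemma~\ref{lem:place}(ii). Then $g\alpha\bar t$ has $n-1$ entries in $s_A$ and $m+1$ entries, including $g(c)$, in the opposite side. We claim that $\bar t$ is $G$-equivalent to a tuple with $n-1$ entries in $A$ and $m+1$ in $B$. If $s_A=A$, then $g\alpha\bar t$ is such a tuple. If $s_A=B$, then $g\alpha\bar t$ has $m+1$ entries in $A$ and $n-1$ in $B$; apply to it an automorphism from Lemma~\ref{lem:place}(i) and then $g$. This moves the entries in $A$ to $s_A=B$ and those in $B$ to $A$, as required.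

By induction on $n$ every tuple is $G$-equivalent to a tuple in $B$, and $G=\mathrm{Sym}(\Gamma)$ by Lemma~\ref{lem:oneside}.
\end{proof}

\section{Imitating transpositions over a finite set}\label{sec:transp}

From here to the end of Section~\ref{sec:flex}, $G$ is a closed group with $\mathrm{Aut}(\Gamma)\le G\le W^+$. So $G$ acts on $A$ and on $B$.

For finite $Y\subseteq B$ let $K_Y\le\mathrm{Sym}(A)$ be the closure of the restriction of $G_{(Y)}$ to $A$. Thus a transposition $(a\,a')$ lies in $K_Y$ iff for every finite $X\subseteq A$ some element of $G$ fixing $Y$ pointwise agrees with $(a\,a')$ on $X$. For a tuple $\bar y=(y_1,\dots,y_n)$ enumerating $Y$, the \emph{type} of $a\in A$ over $\bar y$ is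
\[
\mathrm{tp}(a/\bar y)=(E(a,y_1),\dots,E(a,y_n))\in\mathbb F_2^n .
\]
Each type is realized by infinitely many $a$ (Lemma~\ref{lem:inf}). Two elements of the same type can always be transposed in this sense, even with automorphisms of $\Gamma$ in place of elements of $G$. The question is which elements of different types can be.

\begin{example}\label{ex:SA}
Let $G=\mathrm{Aut}(\Gamma)$ and $Y=\{b\}$. Elements of $G_{(Y)}$ preserve $E(\cdot,b)$, so vertices of types $0$ and $1$ are never transposed.

Now let $G=S_A$, where one may switch at vertices of $A$. Let $a\ne a'$ have complementary types over $\bar y$ (for $n=1$ this just means different types). We claim $(a\,a')\in K_Y$. By \eqref{eq:cocycle} the element $s=\sigma_{a''}\sigma_a$ of $S_A$ with $a''=\sigma_a(a')$ satisfies $f_s(x,y)=1$ iff $x\in\{a,a'\}$, for $x\in A$, $y\in B$. Write $\tau=(a\,a')$ and let $X\subseteq A$ be finite with $a,a'\in X$. The map sending $sx\mapsto\tau x$ ($x\in X$) and $sy\mapsto y$ ($y\in Y$) is a partial isomorphism: for $x\in\{a,a'\}$ we have $E(sx,sy)=E(x,y)+1=E(\tau x,y)$ because the types are complementary, and for other $x\in X$ we have $E(sx,sy)=E(x,y)=E(\tau x,y)$. If $\alpha\in\mathrm{Aut}(\Gamma)$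 extends it, then $\alpha s\in S_A$ fixes $Y$ pointwise and agrees with $\tau$ on $X$.

Conversely, if $a,a'$ disagree at $y$ and agree at $y'$, where $y,y'\in Y$, then $(a\,a')\notin K_Y$: an element $g\in S_A$ fixing $y,y'$ with $ga=a'$ would violate the invariance of ``$E(a,y)=E(a,y')$''. So over one vertex the group $S_A$ merges all types of $A$-vertices, and over two vertices it merges them into $\{00,11\}$ and $\{01,10\}$.

On the other side nothing merges. If $E(a,b)\neq E(a,b')$ and $g\in S_A$ fixes $a$, exchanges $b$ and $b'$, and fixes a third vertex $b''\in B$, then $f_g(a,b)=1$ and $f_g(a,b'')=0$, which is impossible in $S_A$.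
\end{example}

Thus the way in which types merge displays the group, and we now set this up for arbitrary $G$.

\begin{lemma}\label{lem:K}
Let a countable set $\Omega$ be a disjoint union of finitely many infinite sets $N_i$, and let $K\le\mathrm{Sym}(\Omega)$ be closed with $K\supseteq\prod_i\mathrm{Sym}(N_i)$. Put $x\equiv y$ iff $x=y$ or $(x\,y)\in K$. Then $\equiv$ is a $K$-invariant equivalence relation, its classes $M_j$ are unions of sets $N_i$, and $\prod_j\mathrm{Sym}(M_j)\le K$.
\end{lemma}
\begin{proof}
Transitivity follows from $(x\,z)=(x\,y)(y\,z)(x\,y)$ for distinct $x,y,z$, and invariance from $k(x\,y)k^{-1}=(kx\,ky)$. Each $N_i$ lies in one class, since $\mathrm{Sym}(N_i)\le K$. The transpositions inside the classes generate all permutations that move finitely many points and preserve every class. If $h\in\prod_j\mathrm{Sym}(M_j)$ and $F$ is finite, then within each class $M_j$ the bijection $h:F\cap M_j\to hF\cap M_j$ extends to a permutation of the finite set $(F\cup hF)\cap M_j$; so some permutation of this kind agrees with $h$ on $F$. Since $K$ is closed, $h\in K$.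
\end{proof}

Apply this to $\Omega=A$, $K=K_Y$ and the sets $N_v$ of vertices of type $v\in\mathbb F_2^n$ over $\bar y$. The hypothesis holds: a bijection between finite subsets of $A$ that preserves types over $\bar y$, together with $\mathrm{id}_Y$, is a partial isomorphism, hence is induced by an element of $\mathrm{Aut}(\Gamma)_{(Y)}\le G_{(Y)}$. So we obtain an equivalence relation on the set $\mathbb F_2^n$ of types. For $g\in G$ we have $G_{(gY)}=gG_{(Y)}g^{-1}$ and therefore
\begin{equation}\label{eq:KgY}
K_{gY}=gK_Yg^{-1}
\end{equation}
(with $g$ acting on $A$). Since $\mathrm{Aut}(\Gamma)$ preserves types and is transitive on the $n$-tuples of $B$, the equivalence relation on types depends only on $n$. We denote it by $\equiv_n$. Since $K_Y$ depends only on the set $Y$, the relation $\equiv_n$ is invariant under permutations of the coordinates. For $n=0$ there is only one type, and $K_\emptyset=\mathrm{Sym}(A)$.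

The relation
\[
T_n(a,a';\bar y)\;:\iff\; a=a'\text{ or }(a\,a')\in K_Y\;\iff\;\mathrm{tp}(a/\bar y)\equiv_n\mathrm{tp}(a'/\bar y)
\]
is $G$-invariant by \eqref{eq:KgY}. This is the link between the two sides: \emph{it is defined by transpositions of $A$, but for fixed $a,a'$ it is a relation on $B$, invariant under $G_{(\{a,a'\})}$.}

By symmetry, for finite $X\subseteq A$ let $L_X\le\mathrm{Sym}(B)$ be the closure of the restriction of $G_{(X)}$ to $B$. Let $\approx_n$ be the corresponding equivalence relation on $\mathbb F_2^n$ (types of $B$-vertices over $n$-tuples of $A$), and let $\approx_X$ be the corresponding equivalence relation on $B$: $b\approx_Xb'$ iff $b=b'$ or $(b\,b')\in L_X$. Passing from $G$ to $\rho G\rho^{-1}$ exchanges $\equiv_n$ and $\approx_n$, since $\rho$ preserves $E$. For fixed $a,a'$ the relation $T_n(a,a';\cdot)$ on $B$ is invariant under $L_{\{a,a'\}}$, because on any finite set an element of $L_{\{a,a'\}}$ agrees with an element of $G_{(\{a,a'\})}$.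

On the two-element set $\mathbb F_2$ there are only two equivalence relations, equality and the full relation. This gives the main case distinction.

\section{The rigid case: one vertex separates types}\label{sec:rigid}

\begin{proposition}\label{prop:rigid}
If $\equiv_1$ is equality, then $G\in\{G_1,G_2,G_4\}$. If $\approx_1$ is equality, then $G\in\{G_1,G_2,G_3\}$.
\end{proposition}
\begin{proof}
The second statement follows from the first by symmetry and Proposition~\ref{prop:twelve}. So let $\equiv_1$ be equality. Then $T_1(a,a';b)$ means $E(a,b)=E(a',b)$, and $G$ preserves this relation. Hence $G\le S_B$, and for $g\in G$ we may write $f_g(a,b)=\varphi_g(b)$.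

If every $\varphi_g$ is constant, then $G_1\le G\le G_2$. By \eqref{eq:cocycle}, $g\mapsto f_g$ is a homomorphism from $G_2$ to $\mathbb F_2$ with kernel $G_1$, so $G\in\{G_1,G_2\}$.

Assume now that some $\varphi_g$ is not constant. We show that on every finite set the functions $\varphi_g$ take all possible values. For finite $Y\subseteq B$ let $V_Y=\{\varphi_g|_Y:g\in G\}\subseteq\mathbb F_2^Y$.

\emph{$V_Y$ is a subgroup.} It contains $0$. Given $g,h\in G$, choose $\alpha\in\mathrm{Aut}(\Gamma)$ with $\alpha gy=y$ for $y\in Y$. By \eqref{eq:cocycle} and $f_\alpha=0$, we have $\varphi_{h\alpha g}(y)=\varphi_g(y)+\varphi_h(\alpha gy)=\varphi_g(y)+\varphi_h(y)$ for $y\in Y$.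

\emph{Transport.} By \eqref{eq:cocycle}, $\varphi_{g\alpha}=\varphi_g\circ\alpha$ for $\alpha\in\mathrm{Aut}(\Gamma)$. Any bijection $Y\to Y'$ between finite subsets of $B$ extends to an automorphism. So composition with it carries $V_{Y'}$ to $V_Y$. In particular $V_Y$ is invariant under $\mathrm{Sym}(Y)$.

\emph{$V_Y=\mathbb F_2^Y$.} Let $|Y'|\ge2$. By transport we may assume that $Y'$ contains two points at which some $\varphi_g$ differs. So $V_{Y'}$ contains a vector $w$ with $w_i\neq w_j$ for some $i,j$, hence also $w+(i\,j)w=e_i+e_j$, where $e_i$ denotes the unit vectors. By invariance it contains all $e_k+e_l$, and so all vectors of even weight. Given finite $Y\ne\emptyset$, let $Y'\supset Y$ have one more point. Every vector in $\mathbb F_2^Y$ is the restriction of a vector of even weight on $Y'$, so $V_Y=\mathbb F_2^Y$. For $Y=\emptyset$ this is trivial.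

Let $h\in S_B$. For finite $X\subseteq A$, $Y\subseteq B$ there is $g\in G$ with $f_g=f_h$ on $X\times Y$, since $f_h(a,b)$ depends only on $b$ and $V_Y=\mathbb F_2^Y$. By Lemma~\ref{lem:agree} $h\in G$. So $G=S_B=G_4$.
\end{proof}

\section{The flexible case: two vertices decide}\label{sec:flex}

Now suppose that both $\equiv_1$ and $\approx_1$ are the full relation. By Lemma~\ref{lem:K} this means
\[
K_{\{b\}}=\mathrm{Sym}(A)\ \ (b\in B),\qquad L_{\{a\}}=\mathrm{Sym}(B)\ \ (a\in A).
\]

\begin{proposition}\label{prop:flex}
If $\equiv_1$ and $\approx_1$ are both the full relation, then $G\in\{G_5,G_6\}$.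
\end{proposition}

The proof occupies the rest of this section. The hypothesis speaks about one vertex only, but it has a consequence over arbitrary finite sets.

\begin{lemma}\label{lem:trans}
For every finite $X\subseteq A$ the group $G_{(X)}$ is transitive on $B$. For every finite $Y\subseteq B$ the group $G_{(Y)}$ is transitive on $A$.
\end{lemma}
\begin{proof}
Let $b,b'\in B$ and take $\alpha\in\mathrm{Aut}(\Gamma)$ with $\alpha b=b'$. Since $K_{\{b'\}}=\mathrm{Sym}(A)$, there is $h\in G_{(\{b'\})}$ with $h\alpha x=x$ for all $x\in X$. Then $h\alpha\in G_{(X)}$ maps $b$ to $b'$. The second statement follows by symmetry.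
\end{proof}

\subsection*{Which types merge over two vertices}
The relation $\equiv_2$ is an equivalence relation on $\{00,01,10,11\}$ invariant under exchanging $01$ and $10$. If $01\not\equiv_210$, then neither $00$ nor $11$ can be equivalent to $01$ or $10$, since it would then be equivalent to both. If $01\equiv_210$, we have one of the five partitions of the three-element set $\{00,\,11,\,\{01,10\}\}$. So $\equiv_2$ is one of the following, where bars separate classes:
\begin{align*}
&\text{(0)}\ \ 00\,|\,01\,|\,10\,|\,11 &&\text{(i)}\ \ 00,11\,|\,01\,|\,10 &&\text{(ii)}\ \ 00\,|\,11\,|\,01,10\\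
&\text{(iii)}\ \ 00\,|\,01,10,11 &&\text{(iii$'$)}\ \ 11\,|\,00,01,10 &&\text{(iv)}\ \ 00,11\,|\,01,10\qquad \text{(v)}\ \ \text{one class.}
\end{align*}
We exclude the first five: each would give $B$ a $G_{(X)}$-invariant structure, for some finite $X\subseteq A$, in which the vertices of $B$ do not all look alike, contrary to Lemma~\ref{lem:trans}.

\begin{lemma}\label{lem:two}
$\equiv_2$ is \textup{(iv)} or \textup{(v)}, and so is $\approx_2$.
\end{lemma}
\begin{proof}
By symmetry it suffices to consider $\equiv_2$. Fix distinct $a,a'\in A$ and let $B_p=\{b\in B:(E(a,b),E(a',b))=p\}$ for $p\in\mathbb F_2^2$. Consider the graph $T$ on $B$ in which distinct $b,b'$ are adjacent iff $T_2(a,a';b,b')$. It is invariant under $G_{(\{a,a'\})}$, which is transitive on $B$ by Lemma~\ref{lem:trans}. So \emph{the graph $T$ is vertex-transitive}. We compute it. For $b\in B_p$, $b'\in B_q$ the types of $a$ and $a'$ over $(b,b')$ are $(p_1,q_1)$ and $(p_2,q_2)$. So $b,b'$ are adjacent iff $(p_1,q_1)\equiv_2(p_2,q_2)$. Using the invariance of $\equiv_2$ under exchange of coordinates, this means: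
\begin{itemize}
\item $p,q\in\{00,11\}$: always adjacent (the types are equal);
\item $p=00$, $q\in\{01,10\}$: adjacent iff $00\equiv_201$;
\item $p=11$, $q\in\{01,10\}$: adjacent iff $11\equiv_201$;
\item $p=q\in\{01,10\}$: adjacent iff $00\equiv_211$;
\item $\{p,q\}=\{01,10\}$: adjacent iff $01\equiv_210$.
\end{itemize}
All four sets $B_p$ are infinite.

Case (0): the vertices of $B_{01}$ are isolated, those of $B_{00}$ are not.

Case (ii): $T$ is the disjoint union of a clique on $B_{00}\cup B_{11}$ and a complete bipartite graph between $B_{01}$ and $B_{10}$. So the set of neighbors of a vertex is an infinite clique for some vertices and an infinite independent set for others.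

Case (iii): the vertices of $B_{11}$ are adjacent to all other vertices, while those of $B_{00}$ are not adjacent to those of $B_{01}$. Case (iii$'$) is the same with $00$ and $11$ exchanged.

In all these cases $T$ is not vertex-transitive, a contradiction.

Case (i): now $T$, together with equality, is the equivalence relation on $B$ with the three infinite classes $B_{00}\cup B_{11}$, $B_{01}$, $B_{10}$. A graph of this kind is vertex-transitive, so the graph $T$ alone does not give a contradiction. We use three vertices of $A$. Denote the equivalence relation by $T_{aa'}$; two vertices $b,b'$ are $T_{aa'}$-equivalent iff the \emph{integer} differences satisfy $E(a,b)-E(a',b)=E(a,b')-E(a',b')$, where the values of $E$ are read as the integers $0,1$. Let $a_1,a_2,a_3\in A$ be distinct and $X=\{a_1,a_2,a_3\}$.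

\emph{The relation $\approx_X$ refines each $T_{a_ia_j}$, $i<j$.} Let $b\approx_Xb'$ with $b\neq b'$. Then $(b\,b')\in L_X\le L_{\{a_i,a_j\}}$, so $(b\,b')$ preserves $T_{a_ia_j}$. Suppose $b,b'$ are not $T_{a_ia_j}$-equivalent. Choose $c\neq b$ that is $T_{a_ia_j}$-equivalent to $b$; then $c\ne b'$. Applying $(b\,b')$, we see that $c$ is also equivalent to $b'$, a contradiction.

\emph{The classes of $\approx_X$.} Each is a union of sets of vertices of a given type over $(a_1,a_2,a_3)$. By the refinement, types $p,q\in\{0,1\}^3$ can lie in one $\approx_X$-class only if $p_i-p_j=q_i-q_j$ for all $i,j$. A $0$-$1$ vector that is not constant is determined by its differences. So $000$ and $111$ may or may not be merged, and each of the other six types forms its own $\approx_X$-class.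

\emph{Counting.} The $T_{a_1a_2}$-class of the vertices of types $000,111,001,110$ contains $3$ or $4$ classes of $\approx_X$. The $T_{a_1a_2}$-class of the vertices of types $100,101$ contains exactly $2$. But $G_{(X)}$ is transitive on $B$ (Lemma~\ref{lem:trans}) and preserves $T_{a_1a_2}$ and $\approx_X$, so the two numbers must be equal, a contradiction.
\end{proof}

\begin{lemma}\label{lem:both}
Either $\equiv_2$ and $\approx_2$ are both \textup{(iv)}, and then $G$ preserves parity, or they are both \textup{(v)}.
\end{lemma}
\begin{proof}
If $\equiv_2$ is (iv), then $T_2(a,a';b,b')$ says that $E(a,b)+E(a,b')=E(a',b)+E(a',b')$, i.e.\ $\pi(a,a';b,b')=0$. So $G$ preserves parity; likewise if $\approx_2$ is (iv). It remains to exclude the mixed cases. Suppose that $\approx_2$ is (iv) and $\equiv_2$ is (v). For $b\neq b'$ the group $G_{(\{b,b'\})}$, and hence $K_{\{b,b'\}}$, preserves the equivalence relation ``$a=a'$ or $\pi(a,a';b,b')=0$'' on $A$, which has two infinite classes. But $K_{\{b,b'\}}=\mathrm{Sym}(A)$ by (v) and Lemma~\ref{lem:K}, a contradiction. The other mixed case is excluded by symmetry.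
\end{proof}

\subsection*{Everything merges}
Suppose that both relations are (v). We show $G=W^+$. For distinct $a,a'\in A$ we have $L_{\{a,a'\}}=\mathrm{Sym}(B)$, by (v) for $\approx_2$ and Lemma~\ref{lem:K}. So for each $n\ge1$ the relation $T_n(a,a';\cdot)$ holds for all $n$-tuples of $B$ or for none. It holds for a tuple at all of whose entries $a$ and $a'$ agree; so it always holds. Any two distinct $v,w\in\mathbb F_2^n$ are the types of some $a\neq a'$ over some $n$-tuple. Hence $\equiv_n$ is the full relation, and $K_Y=\mathrm{Sym}(A)$ for all finite $Y\subseteq B$ (also for $Y=\emptyset$).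

Now let $(\sigma,\tau)\in\mathrm{Sym}(A)\times\mathrm{Sym}(B)=W^+$, and let $X\subseteq A$, $Y\subseteq B$ be finite. Take $\alpha\in\mathrm{Aut}(\Gamma)$ with $\alpha|_Y=\tau|_Y$, and then $h\in G_{(\tau Y)}$ with $h\alpha x=\sigma x$ for $x\in X$, which exists because $K_{\tau Y}=\mathrm{Sym}(A)$. Then $h\alpha\in G$ agrees with $(\sigma,\tau)$ on $X\cup Y$. As $G$ is closed, $G=W^+=G_6$.

\subsection*{Parity survives}
Suppose that both relations are (iv). By Lemma~\ref{lem:both} and Proposition~\ref{prop:twelve}, $G\le S_{AB}$. We must show that $G$ is all of $S_{AB}$, i.e.\ produce switchings on finite sets. Example~\ref{ex:SA} suggests where to find them: a transposition of two vertices of complementary types is, seen from $Y$, a switching.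

\begin{lemma}\label{lem:compl}
If distinct $a,a'\in A$ have complementary types over a tuple $\bar y$ of $B$ enumerating $Y$, then $(a\,a')\in K_Y$.
\end{lemma}
\begin{proof}
Let $n$ be the length of $\bar y$. For $n=0$ the claim holds since $K_\emptyset=\mathrm{Sym}(A)$. Let $n\ge1$. Since $\approx_2$ is (iv), the $\approx_{\{a,a'\}}$-classes on $B$ are the set $C_0$ where $a,a'$ agree and the set $C_1$ where they disagree. By Lemma~\ref{lem:K}, $L_{\{a,a'\}}$ contains $\mathrm{Sym}(C_0)\times\mathrm{Sym}(C_1)$ and permutes $\{C_0,C_1\}$. By Lemma~\ref{lem:trans} it is transitive on $B$. So some element of it exchanges $C_0$ and $C_1$. The relation $T_n(a,a';\cdot)$ holds for the $n$-tuples in $C_0$, since $a,a'$ have equal types over them. By invariance under $L_{\{a,a'\}}$ it holds for some $n$-tuple in $C_1$, and then, using $\mathrm{Sym}(C_1)$, for all $n$-tuples in $C_1$. The tuple $\bar y$ lies in $C_1$.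
\end{proof}

Let $X\subseteq A$, $Y\subseteq B$ be finite and $x\in X$. By Lemma~\ref{lem:inf} there is $x'\in A\setminus X$ with $E(x',y)=E(x,y)+1$ for all $y\in Y$. By Lemma~\ref{lem:compl}, $(x\,x')\in K_Y$. So there is $g\in G$ fixing $Y\cup(X\setminus\{x\})$ pointwise with $gx=x'$. For $z\in X$ and $y\in Y$ this gives $f_g(z,y)=1$ iff $z=x$; we say that $g$ realizes on $X\cup Y$ the switching at $x$. By symmetry, for every $y\in Y$ some element of $G$ realizes on $X\cup Y$ the switching at $y$.

These elements can be composed. If $g_1\in G$ has already been found, apply the preceding paragraph to the finite sets $g_1X,g_1Y$ and to the vertex $g_1z$ with $z\in X\cup Y$: some $g_2\in G$ realizes on $g_1(X\cup Y)$ the switching at $g_1z$. By \eqref{eq:cocycle}, on $X\times Y$ the function $f_{g_2g_1}$ is $f_{g_1}$ plus the switching at $z$. Hence for all $\varphi\in\mathbb F_2^X$ and $\psi\in\mathbb F_2^Y$ there is $g\in G$ with $f_g(x,y)=\varphi(x)+\psi(y)$ on $X\times Y$. By Lemma~\ref{lem:agree} every $h\in S_{AB}$ belongs to $G$. So $G=S_{AB}=G_5$. This proves Proposition~\ref{prop:flex}.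

Since $\equiv_1$ and $\approx_1$ are each equality or full, Propositions~\ref{prop:rigid} and~\ref{prop:flex}, together with Proposition~\ref{prop:twelve}, give the following.

\begin{corollary}\label{cor:Wplus}
The closed groups $G$ with $\mathrm{Aut}(\Gamma)\le G\le W^+$ are $G_1,\dots,G_6$.
\end{corollary}

\section{Groups that interchange the sides}\label{sec:swap}

\begin{proposition}\label{prop:swap}
Let $G$ be closed with $\mathrm{Aut}(\Gamma)\le G\le W$ and $G\not\le W^+$. Then $G\in\{G_7,\dots,G_{11}\}$.
\end{proposition}
\begin{proof}
The group $H=G\cap W^+$ is closed, contains $\mathrm{Aut}(\Gamma)$ and has index $2$ in $G$. By Corollary~\ref{cor:Wplus}, $H\in\{G_1,\dots,G_6\}$. Fix $g\in G\setminus W^+$. Then $g$ normalizes $H$ and $G=H\cup gH$. The task is to see which $g$ are possible for a given $H$. Since $g$ normalizes $H$, it maps $H$-orbits on tuples to $H$-orbits on tuples, and this restricts it severely.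

\emph{$H$ is neither $S_A$ nor $S_B$.} As $g$ normalizes $H$ and interchanges the sides, it induces a bijection from the $H$-orbits on triples $(a;b,b')$, $b\neq b'$, to the $H$-orbits on triples $(b;a,a')$, $a\ne a'$. The group $S_A$ preserves ``$E(a,b)=E(a,b')$'', so it has at least two orbits on the triples $(a;b,b')$. But it has only one on the triples $(b;a,a')$: applying elements $\sigma_c\in S_A$, with $c$ one of the two $A$-entries of the current triple, we can change the values of the triple into any others, and $\mathrm{Aut}(\Gamma)$ is transitive on triples with given values. So $H\neq S_A$. For $S_B$ the roles of the two kinds of triples are exchanged, so $H\ne S_B$.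

\emph{The remaining cases.} Let $H\in\{G_1,G_2,G_5,G_6\}$. By Proposition~\ref{prop:twelve}, $\rho$ normalizes $H$. Hence $k=\rho^{-1}g\in W^+$ normalizes $H$, and $k$ permutes the $H$-orbits on each $W^+$-invariant set of tuples. Moreover $G=H\cup\rho kH$. In determining orbits we use that $\mathrm{Aut}(\Gamma)\le H$ is transitive on tuples with given sides and given values of $E$.

$H=G_1$. The orbits on $A\times B$ are $P_1$ and $P_2$. As $k$ preserves or exchanges them, $f_k$ is constant, i.e.\ $k\in G_2=G_1\cup\kappa G_1$. Hence $G=G_1\cup\rho G_1$ or $G=G_1\cup\rho\kappa G_1$. These are $G_7$ and $G_8$, because $G_7$ and $G_8$ meet $W^+$ in $G_1$ with index $2$ and contain $\rho$ and $\rho\kappa$ respectively.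

$H=G_2$. The orbits on the triples $(a,a',b)$ with $a\ne a'$ are ``$E(a,b)=E(a',b)$'' and ``$E(a,b)\neq E(a',b)$'': both relations are preserved by $G_2$, and $\kappa$ adds $(1,1)$ to the pair of values. For fixed $b$ the first relation, together with equality, is an equivalence relation on $A$ with two infinite classes. The second, together with equality, is not transitive: take $a\neq a''$ in one of the two classes and $a'$ in the other. As $k$ carries the relation on $A$ given by an orbit and the vertex $b$ to the relation given by the image orbit and $kb$, and equivalence relations go to equivalence relations, $k$ cannot exchange the two orbits. So $k$ preserves them, and $k\in S_B$. The same argument with triples $(b,b',a)$ gives $k\in S_A$. Hence $k\in S_A\cap S_B=G_2$, and $G=G_2\cup\rho G_2=G_9$, since $G_9$ meets $W^+$ in $G_2$ with index $2$ and contains $\rho$.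

$H=G_5$. The orbits on the quadruples $(a,a',b,b')$ with $a\neq a'$, $b\neq b'$ are ``parity $0$'' and ``parity $1$''. Indeed $G_5$ preserves parity. Conversely, two $2\times2$ matrices over $\mathbb F_2$ of equal parity differ by a matrix of the form $\varphi(a)+\psi(b)$, so products of elements $\sigma_c$ change the values of one quadruple into those of the other. For fixed $b\ne b'$, ``parity $0$'' together with equality is an equivalence relation on $A$ with two infinite classes, while ``parity $1$'' together with equality is not transitive, as before. So $k$ preserves parity, $k\in G_5$, and $G=G_5\cup\rho G_5=G_{10}$, since $G_{10}$ meets $W^+$ in $G_5$ with index $2$ and contains $\rho$.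

$H=G_6=W^+$. Then $G=W=G_{11}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:arity}]
By Proposition~\ref{prop:twelve} the groups $G_1,\dots,G_{12}$ are twelve distinct closed groups containing $\mathrm{Aut}(\Gamma)$. A closed group $G\ge\mathrm{Aut}(\Gamma)$ satisfies $G\not\le W$, or $G\le W^+$, or $G\le W$ and $G\not\le W^+$. By Proposition~\ref{prop:notW}, Corollary~\ref{cor:Wplus} and Proposition~\ref{prop:swap} it is in the list. The statement about reducts is the correspondence recalled in Section~\ref{sec:facts}. For the corollary, a reduct is determined up to interdefinability by its automorphism group, and by Proposition~\ref{prop:twelve} this is the automorphism group of a reduct in the table; all relations there have arity at most $4$. If the partition $\{R_l,R_r\}$ is not invariant under the automorphism group, then this group is not contained in $W$, so it is $\mathrm{Sym}(\Gamma)$.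
\end{proof}

\begin{thebibliography}{9}
\bibitem{Lu} Yun Lu, \emph{Reducts of the random bipartite graph}, arXiv:1101.1947 (2011).
\end{thebibliography}

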